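# A third value for the modal logic of forcing

## Modal formulas on frames with one and two clusters

**Definition 1 (modal language, normal logics).** The language $\mathcal{L}_\Box$ is built from propositional variables with $\neg$, $\wedge$ and $\Box$. The other Boolean connectives are abbreviations, and $\Diamond=\neg\Box\neg$. A *normal logic* is a set of formulas that contains all propositional tautologies and $\Box(p\to q)\to(\Box p\to\Box q)$ and is closed under modus ponens, uniform substitution, and passage from $\varphi$ to $\Box\varphi$. If $\Lambda$ is a normal logic, $\Lambda\oplus\varphi$ is the least normal logic containing $\Lambda$ and $\varphi$. The logic $\mathsf{S4}$ is the least normal logic containing $\Box p\to p$ and $\Box p\to\Box\Box p$, and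
$$\mathsf{S4.2}=\mathsf{S4}\oplus(\Diamond\Box p\to\Box\Diamond p),\qquad \mathsf{S5}=\mathsf{S4}\oplus(\Diamond p\to\Box\Diamond p).$$

*Example.* The formula $\Diamond\Box p\to p$ is a theorem of $\mathsf{S5}$. Substitute $\neg p$ in the last axiom to get $\Diamond\neg p\to\Box\Diamond\neg p$. The contrapositive says $\Diamond\Box p\to\Box p$. Now apply $\Box p\to p$.

**Definition 2 (frames).** A *frame* is a nonempty set $X$ with a binary relation $R$; we read $xRy$ as "$x$ sees $y$". A valuation says which variables are true at which points. Boolean connectives are evaluated pointwise, and $x\models\Box\varphi$ iff $y\models\varphi$ for every $y$ seen by $x$. A formula is *valid* on a frame if it is true at every point under every valuation. A frame is *directed* if any two points seen by a common point see a common point.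

The set of formulas valid on all frames of a given class is a normal logic. Reflexivity validates $\Box p\to p$ and transitivity validates $\Box p\to \Box\Box p$. Directedness validates $\Diamond\Box p\to\Box\Diamond p$: if $x$ sees $y\models\Box p$ and $x$ sees $z$, then a common point $w$ seen by $y$ and $z$ satisfies $p$, so $z\models\Diamond p$. So reflexive, transitive, directed frames validate $\mathsf{S4.2}$. If $R$ is an equivalence relation, then $\Diamond p\to\Box\Diamond p$ is valid as well, because all points of a class see the same points; so such frames validate $\mathsf{S5}$.

*Example.* The three-point chain $x<y<z$ with the reflexive order is reflexive, transitive and directed (everything sees $z$), so it validates $\mathsf{S4.2}$. It does not validate $\Diamond\Box p\to p$: make $p$ true at $z$ only and look at $x$.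

**Definition 3 (clusters, $C_{m,n}$, $\Lambda_2$).** In a reflexive transitive frame, a *cluster* is an equivalence class of the relation "$x$ sees $y$ and $y$ sees $x$". For $m,n\ge1$ let $C_{m,n}$ be the frame consisting of a bottom cluster of $m$ points and a top cluster of $n$ points: every point sees all points of its own cluster, and bottom points also see all top points. Let $\Lambda_2$ be the set of formulas valid on all $C_{m,n}$.

*Example.* $C_{1,1}$ is the two-point chain. Making $p$ true at its top point only, we refute $\Diamond\Box p\to p$ at the bottom. So $\Diamond\Box p\to p$ is not in $\Lambda_2$. On the other hand each $C_{m,n}$ is reflexive, transitive and directed, so $\mathsf{S4.2}\subseteq\Lambda_2$.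

**Definition 4 (p-morphisms).** A map $f$ from a frame $X$ onto a frame $Y$ is a *p-morphism* if $uRv$ implies $f(u)Rf(v)$, and $f(u)Rw$ implies that $u$ sees some $v$ with $f(v)=w$. If $Y$ carries a valuation and we declare a variable true at $u$ exactly if it is true at $f(u)$, then by induction every formula has the same value at $u$ and at $f(u)$. So a formula refuted on $Y$ is refuted on $X$.

*Example.* Let $K_n$ be a single cluster of $n$ points. Mapping each of the two clusters of $C_{n,n}$ bijectively onto $K_n$ is a p-morphism: in $K_n$ everything sees everything, and each point $u$ of $C_{n,n}$ finds a preimage of any $w$ inside its own cluster. Hence a formula refuted on $K_n$ is refuted at a bottom point of $C_{n,n}$.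

One formula measures how many clusters can be stacked. Put
$$\varphi^*:\quad \neg\bigl(\neg p\wedge\Diamond(\Box p\wedge\neg q\wedge\Diamond\Box q)\bigr).\tag{1}$$

**Lemma 5.** $\varphi^*\in\Lambda_2$ and $\varphi^*\notin\mathsf{S4.2}$.

*Proof.* Suppose $\varphi^*$ fails at $x$ in a reflexive transitive frame. Then there are $xRyRz$ with $x\not\models p$, $y\models\Box p\wedge\neg q$ and $z\models\Box q$. Since $y\models\Box p$, $y$ does not see $x$. Since $z\models\Box q$ and $y\not\models q$, $z$ does not see $y$. If $z$ saw $x$, it would see $y$ through $x$; so $z$ does not see $x$ either. Hence $x,y,z$ lie in three different clusters, which is impossible in $C_{m,n}$.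

On the chain $x<y<z$, let $p$ be true exactly at $y,z$ and $q$ exactly at $z$. Then $x\not\models p$, $y\models\Box p\wedge\neg q$ and $z\models\Box q$, so $\varphi^*$ fails at $x$. The chain validates $\mathsf{S4.2}$, so $\varphi^*\notin\mathsf{S4.2}$. $\blacksquare$

## Forcing extensions as possible worlds

"Forcing" means set forcing. For an $\in$-sentence $\psi$, let $\Box\psi$ abbreviate $\forall P\,(1_P\Vdash\psi)$, with $P$ ranging over posets, and let $\Diamond\psi=\neg\Box\neg\psi$. These are again $\in$-sentences.

**Definition 6 (extensions of countable models).** Let $M$ be a countable model of ZFC, possibly ill-founded, and let $P$ be a poset of $M$. A filter $G$ on $P$ is $M$-generic if it meets every dense set that belongs to $M$. Since $M$ is countable, every $p\in P$ lies in such a filter. The model $M[G]$ consists of the $P$-names of $M$, where two names are identified if some $p\in G$ forces them equal, and membership is defined likewise. The forcing theorem holds: $M[G]\models\psi$ iff some $p\in G$ forces $\psi$ over $M$. We call $M[G]$ an *extension* of $M$.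

$M$ is an extension of itself by the trivial poset, and by two-step iteration an extension of an extension is an extension. Extensions are countable and have the same ordinals and the same $L$. If $1_P\not\Vdash\psi$, some $p$ forces $\neg\psi$, and we can take a generic filter through $p$. Hence
$$M\models\Box\psi\ \text{ iff all extensions of } M \text{ satisfy } \psi,\qquad M\models\Diamond\psi\ \text{ iff some extension of } M\text{ satisfies }\psi.\tag{2}$$

*Example.* Let $b$ be the sentence "$\omega_1^L$ is countable". If $b$ holds in $M$, it holds in all extensions, since $\omega_1^L$ is the same ordinal and an enumeration of it remains. Over any model, $\mathrm{Coll}(\omega,\omega_1^L)$ forces $b$. So every model satisfies $\Box(b\to\Box b)\wedge\Box\Diamond b$.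

**Definition 7 (translations, modal logic of forcing).** A *translation* is a map $H:\mathcal{L}_\Box\to\mathrm{Sent}(\mathcal{L}_\in)$ that assigns to each propositional variable a sentence of set theory and satisfies $H(\varphi\wedge\psi)=H(\varphi)\wedge H(\psi)$, $H(\neg\varphi)=\neg H(\varphi)$ and $H(\Box\varphi)=\Box H(\varphi)$. The *modal logic of forcing* at a model $V$ of ZFC is
$$\mathrm{ML}(\Box,V)=\{\varphi\in\mathcal{L}_\Box:\ V\models H(\varphi)\text{ for all translations }H\}.$$
It depends only on the first-order theory of $V$. So by the Löwenheim–Skolem theorem we may, and do, consider only countable models.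

*Example 1.* The formula $\Diamond\Box p\to\Box\Diamond p$ is in $\mathrm{ML}(\Box,M)$ for every $M$. Let $p\in P$ force $\Box\psi$ over $M$, and let $M[H]$ be any extension. Take $G\ni p$ that is $M[H]$-generic on $P$. By the product lemma, $M[H][G]=M[G][H]$ is an extension of $M[G]$. Since $M[G]\models\Box\psi$, the model $M[H][G]$ satisfies $\psi$. So $M[H]\models\Diamond\psi$.

*Example 2.* If $M\models V=L$, then $\Diamond\Box p\to p$ is not in $\mathrm{ML}(\Box,M)$. With $H(p)=b$, we have $M\models\Diamond\Box b\wedge\neg b$.

A poset is *$\sigma$-closed* if every descending $\omega$-sequence of conditions has a lower bound. Such a poset adds no new $\omega$-sequences of ground-model elements, so it preserves $\omega_1$ and, more generally, keeps uncountable sets uncountable. An example is the poset of countable partial functions from $\omega_1$ to an ordinal $d\ge 1$, which adds a surjection $\omega_1\to d$.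

We also need a fact on intermediate models (Jech, *Set Theory*, Lemma 15.43 and the quotient construction).

**Fact 8.** If $W$ is a set-forcing extension of an inner model $N$, and $g\in W$ is $N$-generic for some $Q\in N$, then $W$ is a forcing extension of $N[g]$.

*Proof.* Write $W=N[G]$, where $G$ is $N$-generic on a complete Boolean algebra $B$ of $N$; this is no loss, as we may complete the poset. Let $\dot g$ be a name for $g$, let $b_q$ be the Boolean value of $\check q\in\dot g$ for $q\in Q$, and let $D\in N$ be the complete subalgebra of $B$ generated by all $b_q$. Put $G_D=G\cap D$. A maximal antichain of $D$ in $N$ is also maximal in $B$, so $G_D$ is $N$-generic on $D$.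

First, $N[G_D]=N[g]$. Indeed $g=\{q: b_q\in G_D\}$. Conversely, $D$ is obtained in $N$ from the $b_q$ by transfinitely iterating complements and meets of sets in $N$. Choose in $N$ for each element a way in which it arises. Then $N[g]$ can decide by recursion which elements lie in $G$: $b_q\in G$ iff $q\in g$; $-a\in G$ iff $a\notin G$; and $\bigwedge X\in G$ iff $X\subseteq G$, by genericity.

Second, $W$ is a forcing extension of $N[G_D]$. For $p\in B$ let $\pi(p)=\bigwedge\{a\in D: p\le a\}\in D$. In $N[G_D]$ let $P=\{p\in B\setminus\{0\}: \pi(p)\in G_D\}$. If $p\in G$ then $\pi(p)\ge p$ is in $G_D$; so $G\subseteq P$, and $G$ is a filter on $P$. We show that $G$ meets every $E\in N[G_D]$ that is dense in $P$. Let $\dot E,\dot P$ be $D$-names and let $d\in G_D$ force that $\dot E$ is dense in $\dot P$. We claim that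
$$A=\{p\le d:\ p\neq0,\ \pi(p)\Vdash_D e\in\dot E\text{ for some }e\ge p\}$$
is dense below $d$. Let $0\ne r\le d$. Then $\pi(r)\le d$ and $\pi(r)$ forces $r\in\dot P$. So there are a nonzero $s\le\pi(r)$ in $D$ and $e\le r$ with $s\Vdash_D e\in\dot E$. In particular $s$ forces $\pi(e)$ into the generic filter, so $s\le\pi(e)$. Put $p=s\wedge e$. If $p=0$, then $e\le -s\in D$, so $s\le\pi(e)\le -s$, contradicting $s\ne0$. So $p\ne0$, $p\le e\le r$ and $\pi(p)\le s$, whence $p\in A$. As $A\in N$, some $p\in G$ is in $A$, with witness $e$. Then $e\in G$, and $\pi(p)\in G_D$ gives $e\in E$. So $G$ is $N[g]$-generic on $P$, and $W=N[g][G]$. $\blacksquare$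

## Is every value $\mathsf{S4.2}$ or $\mathsf{S5}$?

We use the following results of Hamkins and Löwe.

**Fact 9.** For every model $V$ of ZFC, $\mathsf{S4.2}\subseteq\mathrm{ML}(\Box,V)\subseteq\mathsf{S5}$. Both extreme values are obtained: assuming that ZFC is consistent, there are models $V$ of ZFC with $\mathrm{ML}(\Box,V)=\mathsf{S4.2}$, and models $V$ of ZFC with $\mathrm{ML}(\Box,V)=\mathsf{S5}$.

The question, from Joel David Hamkins and Benedikt Löwe, "Moving up and down in the generic multiverse", arXiv:1208.5061 (2012), is whether the modal logic of forcing can take any other value. Can there be a model $V$ of ZFC whose modal logic of forcing is neither $\mathsf{S4.2}$ nor $\mathsf{S5}$? The answer is yes, with no hypothesis beyond $\mathrm{Con}(\mathrm{ZFC})$. We work in ZFC as metatheory and assume $\mathrm{Con}(\mathrm{ZFC})$.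

**Theorem A.** If ZFC is consistent, there is a model $V$ of ZFC with $\Lambda_2\subseteq\mathrm{ML}(\Box,V)$ and $\mathrm{ML}(\Box,V)\neq\mathsf{S4.2},\mathsf{S5}$.

**Theorem B.** For the model $V$ constructed in the proof of Theorem A, $\mathrm{ML}(\Box,V)=\Lambda_2$. Moreover $\Lambda_2$ is the least normal logic containing $\mathsf{S4.2}$ and $\varphi^*$.

**Theorem C.** Let $V\models\mathrm{ZFC}$, and suppose a parameter-free formula $\mu$ defines, in $V$ and in all its forcing extensions, one and the same transitive inner model $\mathbb M\models\mathrm{ZFC}$ of which $V$ is a set-forcing extension. If $\mathrm{ML}(\Box,V)\ne\mathsf{S5}$, then $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$. So among models set-generic over $L$, $\Lambda_2$ is the greatest value other than $\mathsf{S5}$, and it is attained.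

The hypothesis of Theorem C holds for $V=L[G]$ with $G$ set-generic over $L$, with $\mu(x)$ saying "$x\in L$". The theorems do not classify all possible values.

## Collapsing $\omega_1$ and $\omega_2$ over $L$

Let us test $\varphi^*$ in the most familiar universe. Let $N$ be a countable model of $\mathrm{ZFC}+V{=}L$. Let $b$ be "$\omega_1^L$ is countable" as before, and let $b'$ be "$\omega_2^L$ is countable". Both persist to extensions and both can always be forced. In $N$, $b$ is false. Let $G$ be $N$-generic for $\mathrm{Coll}(\omega,\omega_1)$. This poset has size $\aleph_1$ in $N$, so it preserves $\omega_2$, and $\omega_2^L$ is uncountable in $N[G]$. So $N[G]\models\Box b\wedge\neg b'\wedge\Diamond\Box b'$, and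
$$N\models\neg b\wedge\Diamond(\Box b\wedge\neg b'\wedge\Diamond\Box b').$$
With $H(p)=b$ and $H(q)=b'$, this says that $\varphi^*$ fails. In $L$, the facts $b$ and $b'$ can be made permanent one after the other, and this is a chain of three worlds.

If we aim at a universe with exactly two levels, distinguished by $b$, we must arrange that whoever makes $\omega_1^L$ countable makes everything else that can be made permanent true at the same stroke. And on the lower level, where $\omega_1^L$ is uncountable, nothing can become permanent before $b$ does. We begin with the upper level.

## One cluster: when every possible necessity is already true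

The following lemma is how a frame is read off from the extensions of a model. We use it three times.

**Lemma 10 (transfer).** Let $V$ be a countable model of ZFC, $H$ a translation, and $F$ a frame with a valuation. Suppose $\pi$ assigns to each extension $W$ of $V$ a point of $F$ such that, for all $W$,

1. $W\models H(p)$ iff $\pi(W)\models p$, for each variable $p$ from a given set;
2. the points $\pi(W')$, for $W'$ an extension of $W$, are exactly the points seen by $\pi(W)$.

Then $W\models H(\chi)$ iff $\pi(W)\models\chi$, for every $W$ and every formula $\chi$ in the given variables.

*Proof.* By induction on $\chi$. Variables are condition 1, and Boolean steps are immediate. By (2), $W\models H(\Box\chi)$ iff all extensions $W'$ of $W$ satisfy $H(\chi)$. By the induction hypothesis, this holds iff $\pi(W')\models\chi$ for all such $W'$. By condition 2, this holds iff all points seen by $\pi(W)$ satisfy $\chi$, i.e. iff $\pi(W)\models\Box\chi$. $\blacksquare$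

**Lemma 11.** Let $V$ be a countable model of ZFC such that $V\models\Diamond\Box\psi$ implies $V\models\psi$, for all sentences $\psi$. Then $\mathrm{ML}(\Box,V)=\mathsf{S5}$.

*Proof.* We first show that if some extension of $V$ satisfies $\tau$, then every extension $W$ of $V$ has an extension satisfying $\tau$. Otherwise $W\models\Box\neg\tau$, hence $W\models\Box\Box\neg\tau$, hence $V\models\Diamond\Box(\Box\neg\tau)$. By hypothesis, applied to the sentence $\Box\neg\tau$, $V\models\Box\neg\tau$, a contradiction.

Now let $\varphi$ be a theorem of $\mathsf{S5}$ with variables among $p_1,\dots,p_k$, and let $H$ be a translation. For an extension $W$ put $t(W)=\{i: W\models H(p_i)\}$. Let $F$ be the single cluster with point set $S=\{t(W): W\text{ an extension of }V\}$, and let $p_i$ be true at $t$ iff $i\in t$. Condition 1 of Lemma 10 holds with $\pi=t$. Condition 2 holds by the first paragraph, applied for each $t\in S$ to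
$$\tau_t=\bigwedge_{i\in t}H(p_i)\wedge\bigwedge_{i\notin t}\neg H(p_i).\tag{3}$$
Since $\varphi$ is valid on $F$, $V\models H(\varphi)$. So $\mathsf{S5}\subseteq\mathrm{ML}(\Box,V)$, and the other inclusion is in Fact 9. $\blacksquare$

How do we obtain a model in which every $\psi$ with $\Diamond\Box\psi$ is true? Suppose that $V$ is a forcing extension of $L$, and that some poset $Q\in L$ can force $\Box\psi$ over $L$. If $V$ happens to contain an $L$-generic filter for $Q$ through the right condition, Fact 8 makes $V$ an extension of a model of $\Box\psi$, and $\psi$ is true in $V$. To have generics for all relevant $Q$ at once, we want the relevant $Q$ to live in one set that is countable in $V$. An elementary initial segment of $L$ is such a set.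

Let $d$ be a constant symbol. We write "$L_d\prec L$" for the scheme which says that $d$ is an ordinal and, for each $\in$-formula $\theta$,
$$\forall\bar x\in L_d\ \bigl(\theta^{L_d}(\bar x)\leftrightarrow\theta^L(\bar x)\bigr).$$

**Lemma 12 (absorption).** Let $W$ be a countable model of ZFC that is a set-forcing extension of $L=L^W$. Let $d$ be an ordinal of $W$ such that $L_d\prec L$ and $d$ is countable in $W$. If some forcing extension of $L$ satisfies $\Box\psi$, then $W\models\psi$.

*Proof.* By the forcing theorem, $L\models\exists Q\,\exists q\in Q\,(q\Vdash_Q\Box\psi)$. By elementarity $L_d$ satisfies the same sentence. So there are $Q,q\in L_d$ with $L_d\models q\Vdash_Q\Box\psi$, and by elementarity again $L\models q\Vdash_Q\Box\psi$. Elementarity also gives $\mathcal P(Q)^L\in L_d$: $L_d$ has an element that it takes for the power set of $Q$, and $L$ agrees. As $L_d$ is transitive, $\mathcal P(Q)^L\subseteq L_d$.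

In $L$, $|L_d|=|d|$, since $d$ is infinite. So $L_d$ is countable in $W$, and so is $\mathcal P(Q)^L$. Hence $W$ can list the dense subsets of $Q$ that lie in $L$ in an $\omega$-sequence and build a descending sequence of conditions below $q$ that meets them one by one. This gives an $L$-generic filter $g\subseteq Q$ in $W$ with $q\in g$, and $L[g]\models\Box\psi$. By Fact 8, $W$ is a forcing extension of $L[g]$. Hence $W\models\psi$. $\blacksquare$

*Example (a universe with value $\mathsf{S5}$).* There is a countable model $N$ of $\mathrm{ZFC}+V{=}L$ with an ordinal $d$ such that $L_d\prec L$. Indeed $\mathrm{Con}(\mathrm{ZFC})$ gives $\mathrm{Con}(\mathrm{ZFC}+V{=}L)$. Given finitely many $\theta$, the reflection theorem provides in any model of $\mathrm{ZFC}+V{=}L$ an ordinal $d$ for which these instances hold. Apply compactness and Löwenheim–Skolem. Let $h$ be $N$-generic for $\mathrm{Coll}(\omega,d)$ and let $W=N[h]$. If $W\models\Diamond\Box\psi$, then some extension of $W$, which is an extension of $L=N$, satisfies $\Box\psi$; so $W\models\psi$ by Lemma 12. By Lemma 11, $\mathrm{ML}(\Box,W)=\mathsf{S5}$.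

## Two levels separated by the countability of $\omega_1^L$

Now we put a second level below such an upper level. First we record what suffices.

**Lemma 13 (two-level criterion).** Let $V$ be a countable model of ZFC and let $b$ be a sentence such that, with "extension" meaning extension of $V$:

1. If some extension satisfies $\neg b\wedge\tau$, then every extension $W\models\neg b$ has an extension satisfying $\neg b\wedge\tau$ (for all sentences $\tau$).
2. If some extension satisfies $b\wedge\tau$, then every extension $W\models b$ has an extension satisfying $b\wedge\tau$ (for all sentences $\tau$).
3. $V\models\neg b$. Every extension has an extension satisfying $b$, and $b$ persists to extensions.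

Then $\Lambda_2\subseteq\mathrm{ML}(\Box,V)$.

*Proof.* Let $\varphi\in\Lambda_2$ have variables among $p_1,\dots,p_k$, and let $H$ be a translation. For an extension $W$ put $t(W)=\{i: W\models H(p_i)\}$, and let $s(W)=0$ if $W\models\neg b$ and $s(W)=1$ if $W\models b$. For $j=0,1$ let $S_j=\{t(W): s(W)=j\}$. These sets are finite, and nonempty by 3. Let $F$ have the points $(j,t)$ with $j\in\{0,1\}$ and $t\in S_j$, let $(j,t)R(j',t')$ iff $j\le j'$, and let $p_i$ be true at $(j,t)$ iff $i\in t$. Then $F\cong C_{|S_0|,|S_1|}$.

We check Lemma 10 for $\pi(W)=(s(W),t(W))$. Condition 1 is clear. For condition 2 we must see that the extensions $W'$ of $W$ realize exactly the points $(j,t)$ of $F$ with $j\ge s(W)$. Only such points occur, because $b$ persists. Conversely, let $(j,t)$ be a point of $F$ with $j\ge s(W)$, and take $\tau_t$ from (3). If $j=s(W)$, apply 1 or 2 to $\tau_t$. If $s(W)=0$ and $j=1$, first pass to an extension of $W$ satisfying $b$, then apply 2. By Lemma 10, $V\models H(\varphi)$ iff $F,\pi(V)\models\varphi$, and the latter holds since $\varphi\in\Lambda_2$. $\blacksquare$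

From now on $b$ is "$\omega_1^L$ is countable". Requirement 2 will come from Lemma 12, provided that making $\omega_1^L$ countable makes $d$ countable. So we arrange that $d$ has size at most $\omega_1=\omega_1^L$. Let $T_0$ be the following theory in the language $\{\in,d\}$:

* (a) ZFC.
* (b) $V$ is a set-forcing extension of $L$.
* (c) $L_d\prec L$ (the scheme above).
* (d) $\omega_1^L=\omega_1$ and $|d|\le\omega_1$.

Clause (b) is a single sentence: there are a poset $P\in L$ and an $L$-generic filter $G$ on $P$ such that every set is the value by $G$ of a name in $L$.

**Lemma 14.** $T_0$ is consistent.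

*Proof.* Take $N$ and $d$ as in the example after Lemma 12. Force over $N$ with the countable partial functions from $\omega_1$ to $d$. This poset is $\sigma$-closed, so $\omega_1$ is preserved, and it adds a surjection $\omega_1\to d$. Since $L^{N[G]}=N$, clauses (b) and (c) hold in $N[G]$, and $\omega_1^{N[G]}=\omega_1^N=\omega_1^L$ gives (d). $\blacksquare$

**Lemma 15.** Let $M\models T_0$ be countable and let $W$ be an extension of $M$ with $W\models\neg b$. Then $W\models T_0$ with the same $d$.

*Proof.* (a) is clear. (b) holds because an extension of an extension of $L$ is an extension of $L$. (c) holds because $L^W=L^M$. For (d): $\omega_1^L\le\omega_1^W$, and $\omega_1^L$ is uncountable in $W$; so $\omega_1^W=\omega_1^L=\omega_1^M$. The map witnessing $|d|\le\omega_1$ in $M$ is still in $W$. $\blacksquare$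

**Lemma 16.** Let $M\models T_0$ be countable and let $W$ be an extension of $M$ with $W\models b$. If some extension $W'$ of $M$ satisfies $\Box\psi$, then $W\models\psi$.

*Proof.* By (b) in $M$, both $W$ and $W'$ are set-forcing extensions of $L=L^M$, and (c) holds in $W$ since $L^W=L^M$. In $W$ the ordinal $\omega_1^L=\omega_1^M$ is countable, and by (d) in $M$ so is $d$. As $W'$ is a forcing extension of $L$ satisfying $\Box\psi$, Lemma 12 gives $W\models\psi$. $\blacksquare$

So every model of $T_0$ has the upper level under control. Is the model $N[G]$ of Lemma 14 already the one we want? It is not, and the failure is concrete. Let $r$ be the sentence "there is a nonconstructible real". Since $G$ is generic for a $\sigma$-closed poset, $N[G]$ has no reals outside $N=L$, so $r$ fails in $N[G]$. Add a Cohen real to $N[G]$. In the resulting model $r$ holds, and it holds in all further extensions. Cohen forcing is c.c.c., so $\omega_1$ is preserved and $b$ is still false. Hence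
$$N[G]\models\neg r\wedge\Diamond(\Box r\wedge\neg b\wedge\Diamond\Box b),$$
and $\varphi^*$ fails in $N[G]$ with $H(p)=r$, $H(q)=b$. In the terms of Lemma 13, requirement 1 fails: $N[G]$ itself satisfies $\neg b\wedge\neg r$, but its Cohen extension, where $\neg b$ holds, has no extension satisfying $\neg r$.

## A maximal set of sentences on the lower level

One could repair this failure by adding the Cohen real in advance. But the repair must be made for every sentence $\psi$ that some extension with $\neg b$ can make true in all its further extensions with $\neg b$. Repairing one sentence at a time means passing from a model of $T_0$ to an extension with $\neg b$, and by Lemma 15 this is again a model of $T_0$. Infinitely many such passages have no evident last model. However, all that we need to carry along is the collection of sentences secured so far, and this is a matter of theories: consistency survives unions of chains. So we choose a maximal consistent collection, and only then a model.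

**Step 1: choosing $\Sigma$ and $V$.** This step secures as many sentences on the lower level as is consistently possible. Consider the sets $\Sigma$ of $\in$-sentences such that
$$T_0\cup\{\Box(\neg b\to\psi):\psi\in\Sigma\}\tag{4}$$
is consistent. By Lemma 14 the empty set is one of them. The union of a chain of such sets is again one, by compactness: a finite part of the theory for the union mentions finitely many $\psi$, and these lie in one member of the chain. By Zorn's lemma there is a maximal such $\Sigma$. Fix it, and let $V$ be a countable model of (4). "Extension" now means extension of $V$.

**Step 2: verification of the two-level criterion.** This step is the following lemma.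

**Lemma 17.** $V$ and $b$ satisfy 1, 2 and 3 of Lemma 13.

*Proof.* (3) By (d), $\omega_1^L=\omega_1$ is uncountable in $V$. That $b$ can always be forced and persists was noted after (2).

(1) Let some extension satisfy $\neg b\wedge\tau$, and suppose $W\models\neg b$ is an extension that has no extension satisfying $\neg b\wedge\tau$. Then $W\models\Box(\neg b\to\neg\tau)$. For $\sigma\in\Sigma$ also $W\models\Box(\neg b\to\sigma)$, since extensions of $W$ are extensions of $V$. By Lemma 15, $W\models T_0$. So $W$ is a model of the theory (4) for $\Sigma\cup\{\neg\tau\}$, and by maximality $\neg\tau\in\Sigma$. Hence $V\models\Box(\neg b\to\neg\tau)$, contradicting the existence of an extension with $\neg b\wedge\tau$.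

(2) Let some extension satisfy $b\wedge\tau$, and suppose $W\models b$ is an extension that has no extension satisfying $b\wedge\tau$. All extensions of $W$ satisfy $b$, so $W\models\Box\neg\tau$. Apply Lemma 16 with $M=V$ and $\psi=\neg\tau$, this $W$ playing the role of $W'$: every extension of $V$ that satisfies $b$ satisfies $\neg\tau$. This contradicts the existence of an extension with $b\wedge\tau$. $\blacksquare$

As a check against the Cohen example: $r$ must hold in this $V$. Otherwise $V\models\neg b\wedge\neg r$, so by (1) the Cohen extension of $V$, in which $\neg b$ holds, would have an extension satisfying $\neg r$; but $r$ persists.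

**Step 3: the value is neither $\mathsf{S4.2}$ nor $\mathsf{S5}$.** By Lemmas 13 and 17, $\Lambda_2\subseteq\mathrm{ML}(\Box,V)$. By Lemma 5, $\varphi^*\in\Lambda_2\subseteq\mathrm{ML}(\Box,V)$ while $\varphi^*\notin\mathsf{S4.2}$. So $\mathrm{ML}(\Box,V)\ne\mathsf{S4.2}$. The formula $\Diamond\Box p\to p$ is a theorem of $\mathsf{S5}$, but with $H(p)=b$ it fails in $V$, since $V\models\Diamond\Box b\wedge\neg b$. So $\mathrm{ML}(\Box,V)\neq\mathsf{S5}$. This proves Theorem A. $\blacksquare$

## Labels from the continuum function, and the upper bound $\Lambda_2$

To show that $\mathrm{ML}(\Box,V)$ is no larger than $\Lambda_2$, we must refute in $V$ every formula that fails on some $C_{m,n}$. So we have to simulate $C_{m,n}$ by extensions of $V$. The two levels are given by $b$. To simulate several points on one level we need sentences that can be made true and false again at will, without touching $b$. For this we use values of the continuum function at $\aleph_j$, $j\ge2$, which can be changed by $\sigma$-closed forcing.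

**Lemma 18.** For each integer $j\ge2$ let $w_j$ be the sentence
$$2^{\aleph_j}\neq\aleph_{j+1},\ \text{ and }\ 2^{\aleph_n}=\aleph_{n+1}\text{ for all }2\le n<j.$$
The $w_j$ are pairwise inconsistent, and over every model of ZFC each $w_j$ can be forced by a $\sigma$-closed poset.

*Proof.* If $2\le j<j'$, then $w_{j'}$ implies $2^{\aleph_j}=\aleph_{j+1}$, which $w_j$ denies.

For $n=1,\dots,j-1$ successively, force with $\mathrm{Coll}(\aleph_{n+1},2^{\aleph_n})$, the partial functions of size $\le\aleph_n$ from $\aleph_{n+1}$ to $2^{\aleph_n}$. This poset is closed under descending sequences of length $\le\aleph_n$. So it adds no subsets of $\aleph_n$ and preserves $\aleph_1,\dots,\aleph_{n+1}$. It adds a surjection of $\aleph_{n+1}$ onto the old $2^{\aleph_n}$, hence onto $\mathcal P(\aleph_n)$, which has not changed; so $2^{\aleph_n}=\aleph_{n+1}$ afterwards. The earlier equalities $2^{\aleph_m}=\aleph_{m+1}$, $1\le m<n$, are kept, as $\mathcal P(\aleph_m)$ and $\aleph_{m+1}$ are unchanged.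

After these steps $2^{<\aleph_j}=2^{\aleph_{j-1}}=\aleph_j$. So $\mathrm{Add}(\aleph_j,\aleph_{j+2})$, the partial functions of size $<\aleph_j$ from $\aleph_{j+2}\times\aleph_j$ to $2$, is closed under descending sequences of length $<\aleph_j$ and has the $\aleph_{j+1}$-chain condition. It preserves cardinals, and it preserves the values $2^{\aleph_n}$ for $n<j$, since no subsets of $\aleph_n$ are added. It forces $2^{\aleph_j}\ge\aleph_{j+2}$. So $w_j$ holds at the end. All posets used are $\sigma$-closed, and a finite iteration of $\sigma$-closed posets is $\sigma$-closed. $\blacksquare$

**Lemma 19.** Let $V\models\mathrm{ZFC}$ be countable and let $c$ be an $\in$-sentence such that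

* (i) $V\models\neg c$;
* (ii) $V\models\Box(c\to\Box c)\wedge\Box\Diamond c$;
* (iii) every $\sigma$-closed forcing extension of an extension of $V$ satisfying $\neg c$ satisfies $\neg c$.

Then $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$.

*Proof.* Let $\varphi\notin\Lambda_2$; we find a translation $H$ with $V\not\models H(\varphi)$.

**Step 1: refuting $\varphi$ at a bottom point.** This is needed because $V$ itself is on the lower level. The formula $\varphi$ fails at some point of some $C_{m,n}$ under some valuation. If this is a top point, then $\varphi$ already fails on the one-cluster frame $K_n$, since top points see only top points. By the example after Definition 4, $\varphi$ then fails at a bottom point of $C_{n,n}$. So, changing $m$ if necessary, we may assume that $\varphi$ fails at the bottom point $x_0$ of $C_{m,n}$, with bottom points $x_0,\dots,x_{m-1}$ and top points $y_0,\dots,y_{n-1}$.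

**Step 2: labels.** We choose sentences naming the points of each level, in such a way that $V$ gets the label of $x_0$. By Lemma 18, $V$ satisfies at most one $w_j$. So we can choose distinct $j_1,\dots,j_{m-1}\ge2$ with $V\not\models w_{j_i}$. Let
$$a_i=w_{j_i}\ (1\le i<m),\quad a_0=\neg\bigvee_{1\le i<m}a_i,\qquad e_i=w_{i+1}\ (1\le i<n),\quad e_0=\neg\bigvee_{1\le i<n}e_i,$$
where an empty disjunction is a false sentence. Since the $w_j$ are pairwise inconsistent, in each model exactly one $a_i$ and exactly one $e_i$ hold, and $V\models a_0$. Each $a_i$ and each $e_i$ can be forced over any model by a $\sigma$-closed poset. For $i\ge1$ this is Lemma 18; for $a_0$ or $e_0$, force some $w_j$ that is not among the $a_i$, respectively the $e_i$, with $i\ge1$.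

**Step 3: the simulation.** We check that the labels, together with $c$, reproduce $C_{m,n}$. For each variable $p$ let
$$H(p)=\bigvee_{x_i\models p}(\neg c\wedge a_i)\ \vee\ \bigvee_{y_i\models p}(c\wedge e_i).$$
For an extension $W$ of $V$ let $\pi(W)=x_i$ if $W\models\neg c\wedge a_i$, and $\pi(W)=y_i$ if $W\models c\wedge e_i$. Then $W\models H(p)$ iff $\pi(W)\models p$, which is condition 1 of Lemma 10. For condition 2:

* Only points seen by $\pi(W)$ occur: if $W\models c$, all its extensions satisfy $c$ by (ii), so only top points occur; if $W\models\neg c$, then $\pi(W)$ sees every point.
* If $W\models\neg c$, every $x_i$ occurs: force $a_i$ with a $\sigma$-closed poset; $\neg c$ is kept by (iii). Every $y_i$ occurs too: first force $c$, which is possible by (ii), then force $e_i$; $c$ persists.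
* If $W\models c$, every $y_i$ occurs: force $e_i$; $c$ persists.

By Lemma 10, $V\models H(\varphi)$ iff $\pi(V)\models\varphi$. By (i) and $V\models a_0$, $\pi(V)=x_0$, where $\varphi$ fails. So $V\not\models H(\varphi)$. $\blacksquare$

**First part of Theorem B.** For the $V$ of Theorem A take $c=b$. Conditions (i) and (ii) are 3 of Lemma 13, which holds by Lemma 17. Condition (iii) holds because $\sigma$-closed forcing adds no new $\omega$-sequences of ordinals, so an uncountable $\omega_1^L$ stays uncountable. Thus $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$, and with Theorem A, $\mathrm{ML}(\Box,V)=\Lambda_2$. $\blacksquare$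

## The canonical frame of $\mathsf{S4.2}\oplus\varphi^*$

It remains to prove the second part of Theorem B: $\Lambda_2=\Lambda$, where $\Lambda=\mathsf{S4.2}\oplus\varphi^*$. The inclusion $\Lambda\subseteq\Lambda_2$ is clear: $\Lambda_2$ is a normal logic, it contains $\mathsf{S4.2}$, and it contains $\varphi^*$ by Lemma 5. For the converse let $\varphi\notin\Lambda$; we refute $\varphi$ on some $C_{m,n}$.

Recall the canonical model of $\Lambda$. Its points are the maximal $\Lambda$-consistent sets of formulas, $uRv$ holds iff $\alpha\in v$ whenever $\Box\alpha\in u$, and a variable is true at $u$ iff it belongs to $u$. The truth lemma says that a formula is true at $u$ iff it belongs to $u$. For example, if $uRv$ and $\alpha\in v$, then $\Diamond\alpha\in u$, since otherwise $\Box\neg\alpha\in u$ and $\neg\alpha\in v$.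

**Step 1: reflexive, transitive, directed.** This transfers the axioms of $\mathsf{S4.2}$ to the frame. From $\Box p\to p$ and $\Box p\to\Box\Box p$ we get reflexivity and transitivity directly. Let $xRy$ and $xRz$. If no point is seen by both $y$ and $z$, the set $\{\alpha:\Box\alpha\in y\}\cup\{\beta:\Box\beta\in z\}$ is inconsistent. Both parts are closed under conjunction, so there are $\Box\alpha\in y$ and $\Box\beta\in z$ with $\neg(\alpha\wedge\beta)\in\Lambda$. Then $\Diamond\Box\alpha\in x$, so $\Box\Diamond\alpha\in x$, so $\Diamond\alpha\in z$. With $\Box\beta\in z$ we get $\Diamond(\alpha\wedge\beta)\in z$. But $\Box\neg(\alpha\wedge\beta)\in\Lambda$, a contradiction.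

**Step 2: no three strict levels.** This transfers $\varphi^*$. We claim that there are no $uRvRz$ such that $v$ does not see $u$ and $z$ does not see $v$. Otherwise there are $\Box\alpha\in v$ with $\alpha\notin u$, and $\Box\beta\in z$ with $\beta\notin v$. Then $\Diamond\Box\beta\in v$, so $\Box\alpha\wedge\neg\beta\wedge\Diamond\Box\beta\in v$, and
$$\neg\alpha\wedge\Diamond(\Box\alpha\wedge\neg\beta\wedge\Diamond\Box\beta)\in u.$$
This contradicts the instance of $\varphi^*$ with $\alpha,\beta$ for $p,q$.

**Step 3: the shape of a generated subframe.** This step finds the two clusters. Take a point $x$ with $\neg\varphi\in x$, and let $F$ be the set of points seen by $x$. By transitivity, points of $F$ see only points of $F$, so $\varphi$ is still false at $x$ when evaluated in $F$.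

The points of $F$ that see $x$ form the cluster of $x$, and each of them sees all of $F$ through $x$. Let $y,z\in F$ be points that do not see $x$. By Step 1 there is $w$ seen by both. We have $xRyRw$ and $y$ does not see $x$, so by Step 2 $w$ sees $y$. In the same way $w$ sees $z$. So $yRwRz$ and $zRwRy$, and $y,z$ lie in one cluster. Further, a point that does not see $x$ sees no point that sees $x$. Hence $F$ is a single cluster, or a bottom cluster below a single top cluster; in either case the clusters may be infinite.

**Step 4: making the clusters finite.** Identify points of $F$ that lie in the same cluster and agree on the variables of $\varphi$. There are finitely many classes. What a point sees depends only on its cluster, and each class seen by a point's class is a class of points that the point itself sees. So the quotient map is a p-morphism, and by induction the truth of formulas in the variables of $\varphi$ is preserved. We obtain a refutation of $\varphi$ on some $C_{m,n}$ or on a finite cluster $K_n$. In the second case $\varphi$ is also refuted on $C_{n,n}$, by the example after Definition 4. So $\varphi\notin\Lambda_2$. This proves Theorem B. $\blacksquare$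

## Universes that are set-generic over a definable inner model

We turn to Theorem C. We may assume that $V$ is countable. The hypothesis on $\mu$ is expressed by first-order statements about $V$: that $\mu$ defines a transitive inner model, that this inner model satisfies each axiom of ZFC, that each poset forces $\mu$ to define the ground-model class defined by $\mu$, and that $V$ is $\mathbb M[G]$ for some $\mathbb M$-generic $G$ on some poset of $\mathbb M$. So it passes to countable elementary submodels, and these have the same value $\mathrm{ML}(\Box,\cdot)$.

**Step 1: a sentence that can become permanent and is not true.** Suppose $\mathrm{ML}(\Box,V)\ne\mathsf{S5}$. By Lemma 11 there is $\psi$ with $V\models\Diamond\Box\psi\wedge\neg\psi$. We want to apply Lemma 19.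

The obvious candidate is $c=\Box\psi$. Conditions (i) and (ii) hold for it: $V\not\models\psi$; $\Box\psi$ persists; and since $\Diamond\Box p\to\Box\Diamond p$ is in $\mathrm{ML}(\Box,V)$, $V\models\Diamond\Box\Box\psi$ gives $V\models\Box\Diamond\Box\psi$. But (iii) may fail. For instance, let $V\models V=L$ and let $\psi$ be "there is a nonconstructible set". Then $V\models\neg\psi\wedge\Diamond\Box\psi$, but adding a new subset of $\omega_1$ with the $\sigma$-closed poset of countable partial functions from $\omega_1$ to $2$ makes $\Box\psi$ true. Changing the labels of Lemma 19 would then change the level as well. Countability of a fixed set is not affected by $\sigma$-closed forcing, so we look for a $c$ of this form. The set should be such that its countability produces a generic filter that makes $\psi$ true.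

**Step 2: the sentence $c$.** Here we replace $\Box\psi$ by a statement of countability. Some extension of $V$ satisfies $\Box\psi$, and it is a forcing extension of $\mathbb M$; so $\mathbb M\models\Diamond\Box\psi$. Write $\mathbb M_\alpha=V_\alpha^{\mathbb M}$. In $\mathbb M$, let $\alpha$ be the least limit ordinal such that there are $Q,q\in\mathbb M_\alpha$ with
$$q\in Q,\qquad q\Vdash_Q\Box\psi,\qquad \mathcal P(Q)^{\mathbb M}\in\mathbb M_\alpha.$$
Fix such $Q,q$. The ordinal $\alpha$ is defined in $\mathbb M$ without parameters, and $\mu$ defines $\mathbb M$ in $V$ and all its extensions. So the statement $c$: "$\mathbb M_\alpha$ is countable" is an $\in$-sentence that speaks about one fixed set throughout all extensions of $V$.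

In the instance $V\models V=L$ above, with $\mathbb M=L$, we get $\alpha=\omega+\omega$: a finite poset adds nothing, so no $Q\in V_\omega$ works, while Cohen forcing, as the poset of finite binary sequences, lies with its power set in $V_{\omega+\omega}$. So there $c$ says that $V_{\omega+\omega}^L$ is countable.

**Step 3: verifying (i), (ii), (iii) of Lemma 19.**

(i) Suppose $V\models c$. Since $\mathbb M_\alpha$ is transitive, $\mathcal P(Q)^{\mathbb M}\subseteq\mathbb M_\alpha$ is countable in $V$. So, meeting the dense sets one by one as in Lemma 12, $V$ contains an $\mathbb M$-generic $g\subseteq Q$ with $q\in g$. Then $\mathbb M[g]\models\Box\psi$. By Fact 8, $V$ is a forcing extension of $\mathbb M[g]$. So $V\models\psi$, a contradiction.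

(ii) Countability of a fixed set persists to extensions and can be forced over any model.

(iii) $\sigma$-closed forcing adds no new $\omega$-sequences of ground-model elements, so an uncountable $\mathbb M_\alpha$ stays uncountable.

By Lemma 19, $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$.

**Step 4: models set-generic over $L$.** For $V$ set-generic over $L$, let $\mu(x)$ be "$x\in L$". All extensions of $V$ have the same $L$, so the hypothesis holds, and every value other than $\mathsf{S5}$ in this class is contained in $\Lambda_2$. The model of Theorem A belongs to the class by clause (b) of $T_0$, and its value is exactly $\Lambda_2$ by Theorem B, which is not $\mathsf{S5}$. So $\Lambda_2$ is the greatest value other than $\mathsf{S5}$ among models set-generic over $L$, and it is attained. This proves Theorem C. $\blacksquare$
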